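# Rational approximation of a function together with its derivative on a compact plane set

## 1. Density in the norm $|f|_X+|f'|_X$

**Theorem A.** Let $X$ be a compact plane set, that is, a non-empty compact subset of $\mathbb C$, and let $f,f':X\to\mathbb C$ be continuous functions such that
$$\lim_{z\to a,\ z\in X\setminus\{a\}}\frac{f(z)-f(a)}{z-a}=f'(a)\qquad\text{for every non-isolated point } a\in X .$$
Then there are rational functions $r_n$ without poles on $X$ with $r_n\to f$ and $r_n'\to f'$ uniformly on $X$. In particular, for every perfect (hence every semi-rectifiable) compact plane set $X$, the rational functions with no poles on $X$ are dense in $D^{(1)}(X)$.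

**Theorem B.** Let $X$ be a perfect compact plane set and $\Lambda\subset\widehat{\mathbb C}\setminus X$. The rational functions with all poles in $\Lambda$ (polynomials being allowed poles at $\infty$) are dense in $D^{(1)}(X)$ if and only if $\Lambda$ meets every component of $\widehat{\mathbb C}\setminus X$. In particular, polynomials are dense in $D^{(1)}(X)$ if and only if $\mathbb C\setminus X$ is connected.

Let us unpack the words. We write $|f|_X=\sup_{x\in X}|f(x)|$. A set is perfect if it is closed and has no isolated points.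

**Definition.** A compact plane set $X$ is semi-rectifiable if the union of all rectifiable Jordan arcs contained in $X$ is dense in $X$.

Such an $X$ is perfect. If $a$ were isolated in $X$, then $\{a\}$ would be open in $X$, so $a$ would lie on an arc contained in $X$; but points of that arc different from $a$ accumulate at $a$. A closed disc and a segment are semi-rectifiable. So is $\{0\}\cup\bigcup_n I_n$, where the $I_n$ are disjoint non-degenerate closed intervals shrinking to $0$, although nothing in this set joins $0$ to any other point. The Cantor set is perfect but contains no arc, so it is not semi-rectifiable.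

**Definition.** For perfect $X$, $D^{(1)}(X)$ is the algebra of all $f:X\to\mathbb C$ for which the limit
$$f'(a)=\lim_{z\to a,\,z\in X\setminus\{a\}}\frac{f(z)-f(a)}{z-a}$$
exists at every $a\in X$ and $f'$ is continuous on $X$. Its norm is $\|f\|=|f|_X+|f'|_X$.

The derivative is taken along $X$ only. On $[0,1]$ it is the ordinary derivative of a complex-valued function of a real variable; at an interior point of $X$ it is the complex derivative. Rational functions with no poles on $X$ belong to $D^{(1)}(X)$. The question, from T. Chaobankoh, J. F. Feinstein, S. Morley, "The chain rule for $\mathcal F$-differentiation", arXiv:1511.09276 (2015), is whether they are dense in $D^{(1)}(X)$ for every semi-rectifiable $X$. Theorem A says yes, and semi-rectifiability enters only through perfectness.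

**Definition.** For any compact plane set $X$, $J(X)$ is the set of pairs $(f,f')\in C(X)^2$ satisfying the hypothesis of Theorem A.

At isolated points the value $f'(a)$ is unrestricted, so $f'$ is part of the data. For example, if $X=\{0\}\cup\{1/n:n\ge1\}$, then $(f,f')\in J(X)$ means: $f(1/n)\to f(0)$, $n(f(1/n)-f(0))\to f'(0)$, and the numbers $f'(1/n)$ are any sequence with limit $f'(0)$. If $X$ is perfect, $J(X)=\{(f,f'):f\in D^{(1)}(X)\}$, and this is how the last sentence of Theorem A follows from the first.

## 2. Finite sets, intervals, discs, and a cluster of intervals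

Four cases can be done by hand.

If $X$ is finite, then $J(X)=C(X)^2$, and Hermite interpolation gives one polynomial with prescribed values and prescribed derivatives at all points of $X$.

If $X=[0,1]$, choose polynomials $p_n\to f'$ uniformly on $[0,1]$ and put $r_n(z)=f(0)+\int_0^zp_n$. Then $r_n'=p_n\to f'$, and $r_n\to f$ by the fundamental theorem of calculus.

If $X$ is the closed unit disc, $f$ is analytic inside. For $0<s<1$ put $f_s(z)=f(sz)$, so $f_s'(z)=sf'(sz)$. By uniform continuity $f_s\to f$ and $f_s'\to f'$ uniformly as $s\to1$. Each $f_s$ is analytic on a larger disc, so its Taylor polynomials converge to it, with derivatives, uniformly on $X$.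

The fourth case is the warning. For $n\ge1$ let
$$I_n=[2^{-n},\,2^{-n}+8^{-n}],\qquad I_n'=[2^{-n}+2\cdot8^{-n},\,2^{-n}+3\cdot 8^{-n}],\qquad X=\{0\}\cup\bigcup_{n\ge1}(I_n\cup I'_n).$$
Since $3\cdot8^{-n}<2^{-n}$, these intervals are disjoint, and $X$ is semi-rectifiable. Let $f=0$ on $\{0\}\cup\bigcup I_n$ and $f=4^{-n}$ on $I_n'$. Away from $0$ the function is locally constant. At $0$ we have $|f(z)/z|\le4^{-n}/2^{-n}=2^{-n}$ on $I_n\cup I_n'$. So $f\in D^{(1)}(X)$ and $f'=0$ everywhere. Yet $f$ jumps by $4^{-n}$ across a gap of length $8^{-n}$, so its difference quotients are as large as $2^n$.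

This example stops the two approaches one would try first. The first is to approximate $f'$ and integrate: here $f'=0$ carries no information about $f$, because $f$ is not determined by $f'$ up to a constant and no inequality $|f(z)-f(w)|\le C|z-w|$ holds. The second is to extend $f$ to a $C^1$ function $F$ on $\mathbb C$ with $\bar\partial F=0$ on $X$ and work with $F$: a $C^1$ function is Lipschitz on discs, and our $f$ is not Lipschitz, so no such $F$ exists. In this example approximation is still easy: replacing $f$ by $0$ on $I'_n$ for $n>N$ changes $f$ by at most $4^{-N-1}$, leaves $f'=0$, and gives a function that extends to be locally constant near $X$; Runge's theorem and Cauchy's estimates finish. But a general $X$ has no such convenient pieces. What we always have is only pointwise: at each $a$ separately, $f$ is close to its affine Taylor polynomial at $a$.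

## 3. Compact subsets of the line

There is a class of sets, including the last example, where the pointwise hypothesis is enough by a short argument. Let $X\subset\mathbb R$ be compact and $(f,f')\in J(X)$. We show that $(f,f')$ is a limit of pairs $(p,p')$, $p$ a polynomial. By the Hahn–Banach and Riesz theorems, it suffices to take complex measures $\mu,\nu$ on $X$ with $\int p\,d\mu+\int p'\,d\nu=0$ for all polynomials $p$, and to show $\int f\,d\mu+\int f'\,d\nu=0$.

Let $\varphi\in C_c^\infty(\mathbb R)$ and $X\subset[-R,R]$. Approximating $\varphi'$ uniformly on $[-R,R]$ by polynomials and integrating, we get $\int\varphi\,d\mu+\int\varphi'\,d\nu=0$. So $\mu$ is the distributional derivative of $\nu$. The function $\gamma(x)=\mu((-\infty,x])$ also has derivative $\mu$, so $\nu-\gamma\,dx$ is a constant multiple of $dx$; as it vanishes near $-\infty$, $\nu=\gamma\,dx$. We have $|\gamma|\le\|\mu\|$. Off $X$, $\gamma$ is locally constant and $\nu=0$, so $\gamma=0$ there. Put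
$$H(x)=f(x)\gamma(x)-\int_{(-\infty,x]}\big(f\,d\mu+f'\gamma\,dt\big),$$
with $f\gamma=0$ off $X$. For an affine $p$, Fubini gives $\int_{(-\infty,x]}p'\gamma\,dt=\int_{(-\infty,x]}(p(x)-p(s))\,d\mu(s)$, that is, $p\gamma-\int_{(-\infty,x]}(p\,d\mu+p'\gamma\,dt)=0$. Hence $H$ does not change if $f$ is replaced by
$$f_a(w)=f(w)-f(a)-f'(a)(w-a),\qquad f_a'=f'-f'(a).$$
Fix $a\in X$ and $\varepsilon>0$, and let $\delta>0$ be such that $|f_a(w)|\le\varepsilon|w-a|$ and $|f_a'(w)|\le\varepsilon$ for $w\in X$, $|w-a|<\delta$. If $|x-a|<\delta$ and $J$ is the half-open interval between $a$ and $x$ (open on the left), then, since $f_a(a)=0$,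
$$|H(x)-H(a)|\le|f_a(x)\gamma(x)|+\int_J|f_a|\,d|\mu|+\int_J|f_a'||\gamma|\,dt\le3\varepsilon\|\mu\|\,|x-a| .$$
So $H'(a)=0$ at every $a\in X$. Off $X$, $H$ is locally constant. Therefore $H$ is differentiable everywhere with $H'=0$, and $H$ is constant, namely $0$, its value near $-\infty$. For large $x$, $\gamma(x)=\mu(X)=0$ and $0=H(x)=-\int f\,d\mu-\int f'\,d\nu$. This is the claim.

We keep three things from this proof: the auxiliary function built from $f$ and the annihilating measures, its invariance under subtraction of affine functions, and the freedom to choose the base point $a$. In the plane, $H$ becomes a function $h$ defined only almost everywhere, $H'=0$ becomes $\bar\partial h=0$ in the sense of distributions, and there is no mean value theorem to invoke. Most of the work lies there.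

## 4. Truncated singular integrals of finite measures

**Conventions.** $C$ denotes absolute constants, which may change from line to line. $|S|$ is Lebesgue area and "a.e." refers to it; $dA$ is integration with respect to area. Squares have sides parallel to the axes; $\ell(q)$ and $x_q$ are the side and centre of $q$, and $\lambda q$ is the *closed* concentric square of side $\lambda\ell(q)$. Dyadic squares are half-open. $|\cdot|_\infty$ is the max norm on $\mathbb R^2$. Discs $B(z,r)$ are open. For complex $\varphi$, $|\nabla\varphi|^2=|\varphi_x|^2+|\varphi_y|^2$, so $|\bar\partial\varphi|\le|\nabla\varphi|$.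

For a finite complex measure $\beta$ with compact support put
$$B^*\beta(z)=\sup_{r>0}\Big|\int_{|w-z|>r}\frac{d\beta(w)}{(z-w)^2}\Big|,\qquad B\beta(z)=\mathrm{p.v.}\!\int\frac{d\beta(w)}{(z-w)^2}=\lim_{r\to0}\int_{|w-z|>r}\frac{d\beta(w)}{(z-w)^2}.$$
We need that $B\beta$ exists a.e. and that
$$|\{B^*\beta>t\}|\le C\|\beta\|/t .\tag{1}$$

For $\beta\in L^1$ (with compact support) both statements are in Stein, *Singular Integrals*, Ch. II, Thm 4: the kernel is $z^{-2}=\Omega(z/|z|)/|z|^2$ with $\Omega(e^{i\theta})=e^{-2i\theta}$ smooth and of mean zero.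

For (1) with a measure, let $\beta_n$ be mollifications of $\beta$, so $\|\beta_n\|\le\|\beta\|$. Fix $z$. For every $r$ with $|\beta|(\{|w-z|=r\})=0$, that is, all but countably many $r$, the truncated integrals of $\beta_n$ at $z$ converge to that of $\beta$ by dominated convergence, because the truncated kernel is bounded and discontinuous only on the circle. The truncated integral of $\beta$ is right-continuous in $r$, so the supremum may be taken over such $r$. Hence $B^*\beta\le\liminf B^*\beta_n$, and Fatou's lemma gives (1).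

For a.e. existence it remains to treat $\beta$ singular. Given $\eta>0$, write $\beta=\beta|_K+\beta'$ with $K$ compact, $|K|=0$, $\|\beta'\|<\eta$. At $z\notin K$ the truncated integrals of $\beta|_K$ are constant for small $r$. By (1), outside a set of area at most $C\eta/t$ all truncated integrals of $\beta'$ are at most $t$ in modulus. So outside that set any two limit points, as $r\to0$, of the truncated integrals of $\beta$ differ by at most $2t$. Let $\eta\to0$, then $t\to0$.

The function $B\beta$ need not be locally integrable: for $\beta=\delta_0$ it is $z^{-2}$. But square roots are integrable. If $0<|S|<\infty$, then $\int_S|B\beta|^{1/2}dA\le\int_0^\infty\min(|S|,C\|\beta\|/t)\,\tfrac12t^{-1/2}\,dt$; splitting the integral at $t=C\|\beta\|/|S|$ gives $2(C\|\beta\||S|)^{1/2}$, so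
$$\Big(\frac1{|S|}\int_S|B\beta|^{1/2}dA\Big)^2\le\frac{C\|\beta\|}{|S|}.\tag{2}$$

Three simpler facts. Among sets of given area, $\int_S|z-w|^{-1}dA(z)$ is largest for the disc centred at $w$, so
$$\int_S\frac{dA(z)}{|z-w|}\le2\sqrt{\pi|S|}.\tag{3}$$
Let $\beta\ge0$ and $S=\{z:\int\frac{d\beta(w)}{|z-w|}>t\}$, a bounded set. Integrating over $S$ and using (3), $t|S|\le2\sqrt{\pi|S|}\,\|\beta\|$, so
$$\Big|\Big\{z:\int\frac{d\beta(w)}{|z-w|}>t\Big\}\Big|\le4\pi\Big(\frac{\|\beta\|}t\Big)^2.\tag{4}$$
Finally, for $\beta\ge0$,
$$\Big|\Big\{z:\sup_{r>0}\frac{\beta(B(z,r))}{r^2}>t\Big\}\Big|\le\frac{C\|\beta\|}t.\tag{5}$$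
Indeed each $z$ in this set has a disc with $\beta(B(z,r_z))>tr_z^2$, and $r_z\le(\|\beta\|/t)^{1/2}$; by the Vitali covering lemma disjoint discs $B_j$ among these satisfy $\{\cdots\}\subset\bigcup5B_j$, so the area is at most $25\pi\sum r_j^2\le25\pi\|\beta\|/t$.

We also use Weyl's lemma: a distribution $u$ with $\bar\partial u=0$ on an open set is an analytic function there. And $\bar\partial\frac1{\pi z}=\delta_0$.

## 5. The functions $g$ and $h$ attached to an annihilating pair

From here to the end of Section 10 we prove Theorem A. A dilation of $X$ changes the norm to an equivalent one and preserves rational functions, so we assume $X\subset\{|z|<1/4\}$. Put $E=\mathbb C\setminus X$.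

By Hahn–Banach and Riesz in $C(X)^2$ it suffices to show the following. If $\mu,\nu$ are complex measures on $X$ such that
$$T(u,u'):=\int u\,d\mu+\int u'\,d\nu$$
vanishes on all $(r,r')$ with $r$ rational without poles on $X$, then $T(f,f')=0$. Fix such $\mu,\nu$, fix $(f,f')\in J(X)$, and put $\sigma=|\mu|+|\nu|$.

**Step 1. Defining the transforms, and one null set for all of them.** Let $V$ be the span of the pairs $(f,f')$, $(1,0)$, $(w,1)$. Let $\mathcal S$ be the countable algebra of subsets of $X$ generated by the sets $X\cap\lambda W$, $W$ dyadic, $\lambda\in\{5,20,100\}$. For $(u,u')\in V$ and $S\in\mathcal S$ put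
$$G_S[u](z)=\int_S\frac{u\,d\mu+u'\,d\nu}{z-w}+\mathrm{p.v.}\!\int_S\frac{u\,d\nu}{(z-w)^2}.$$
The formula is natural: $\frac{d}{dw}\frac{u}{z-w}=\frac{u'}{z-w}+\frac u{(z-w)^2}$, so for $z\in E$ the number $G_X[u](z)$ is $T$ applied to $w\mapsto u(w)/(z-w)$.

By Section 4 (and because $V$ is spanned by three pairs and $\mathcal S$ is countable) there is one null set $\mathcal N\subset X$ such that for all $z\notin\mathcal N$ we have $\int\frac{d\sigma(w)}{|z-w|}<\infty$ and all $G_S[u](z)$ exist. In particular $\sigma(\{z\})=0$ for $z\notin\mathcal N$. The $G_S[u]$ are linear in $u$ and finitely additive in $S$, and $G_S[u]$ is defined everywhere and analytic off $\overline S$. Below, identities "a.e." between such functions hold at every $z\notin\mathcal N$, simultaneously for all $u\in V$.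

**Step 2. The function $g$ vanishes off $X$.** Put $g=G_X[1]$. For $z\in E$, $g(z)$ is $T$ applied to the rational function $w\mapsto1/(z-w)$, so
$$g=0\ \text{ on }E .$$
Also $\mu(X)=T(1,0)=0$.

**Step 3. Affine functions drop out.** For an affine $p$ on $\mathbb C$, insert $p(z)-p(w)=p'\cdot(z-w)$:
$$p(z)G_S[1](z)-G_S[p](z)=\int_Sp'\,d\mu+\int_S\frac{p'\,d\nu}{z-w}-\int_S\frac{p'\,d\nu}{z-w}.$$
Hence
$$p\,G_S[1]-G_S[p]=p'\mu(S)\ \text{ a.e.},\qquad\text{in particular}\qquad p\,g-G_X[p]=0\ \text{ a.e.}\tag{6}$$

**Step 4. The function $h$.** Functions on $X$ are extended by $0$ to $E$ whenever they multiply some $G_S[1]$. In products with $g$ the choice does not matter, since $g=0$ on $E$. Define a.e.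
$$h=fg-G_X[f].$$
For $a\in X$ let $f_a(w)=f(w)-f(a)-f'(a)(w-a)$ and $f_a'=f'-f'(a)$; this pair is in $V$. By (6),
$$h=f_a\,g-G_X[f_a]\quad\text{a.e., for every }a\in X.\tag{7}$$
Why should $\bar\partial h$ vanish? Formally $\frac1{z^2}=-\partial\frac1z$, so $\bar\partial G_X[u]=\pi(u\mu+u'\nu-\partial(u\nu))$ and $\bar\partial g=\pi(\mu-\partial\nu)$. If $f$ had a smooth extension $F$, then formally
$$\bar\partial h=g\,\bar\partial F+\pi F(\mu-\partial\nu)-\pi\big(F\mu+f'\nu-\partial(F\nu)\big)=g\,\bar\partial F+\pi(\partial F-f')\nu,$$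
which is $0$ if $\bar\partial F=0$ and $\partial F=f'$ on $X$. This is only a guide, since Section 2 showed that $F$ need not exist.

**Step 5. The exceptional set $Z$.** On $E$, $h=-G_X[f]$ is analytic. Let $\Omega$ be the union of all open discs on which $h$ agrees a.e. with an analytic function. Then $E\subset\Omega$. The analytic functions on two overlapping discs agree a.e., hence everywhere, on the intersection; countably many discs cover $\Omega$; so $h$ agrees a.e. on $\Omega$ with one analytic function. Put $Z=\mathbb C\setminus\Omega$, a compact subset of $X$.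

**Step 6. If $Z=\emptyset$, then $T(f,f')=0$.** In this case $h$ is a.e. equal to an entire function which near $\infty$ equals $-G_X[f]\to0$, so it is $0$. Thus for large $|z|$
$$0=G_X[f](z)=\int\frac{f\,d\mu+f'\,d\nu}{z-w}+\int\frac{f\,d\nu}{(z-w)^2},$$
and the coefficient of $1/z$ at $\infty$ is $T(f,f')$.

So Theorem A is reduced to the statement $Z=\emptyset$.

## 6. Near field, far field, and where summation over squares stops

Let us try to copy the argument on the line. Take a small square $q$ of side $\ell$ near a point $a$, and suppose $|f_a(w)|\le\varepsilon|w-a|$ and $|f_a'(w)|\le\varepsilon$ nearby. Put $S=X\cap20q$, $F=X\setminus20q$. By (7),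
$$h+G_F[f_a]=\big\{f_aG_S[1]-G_S[f_a]\big\}+f_a\,G_F[1].$$
The function $G_F[f_a]$ is analytic inside $20q$ and invisible to $\bar\partial$. Test with $\varphi$ supported in $2q$, $|\nabla\varphi|\le C/\ell$, and try to bound $|\int h\,\bar\partial\varphi\,dA|$ by $C\varepsilon\sigma(20q)$. If this worked for all small squares, a partition of unity would give $|\bar\partial h|\le C\varepsilon\sigma$.

The near field $f_aG_S[1]-G_S[f_a]$ has the right size: each factor $f_a=O(\varepsilon\ell)$ compensates one power of the kernel, and the pieces are typically of size $\varepsilon\sigma(20q)/\ell$, which contributes $\frac1\ell\cdot\frac{\varepsilon\sigma(20q)}\ell\cdot\ell^2=\varepsilon\sigma(20q)$. But "typically" means in the sense of (2), with exponent $1/2$; the principal values need not be integrable. This first obstacle can be removed. At a point $z$ where $f_z$ is good, take $a=z$, and the principal value converges absolutely. Off such points, suppose $\bar\partial h$ is already controlled. Then after subtracting a Cauchy transform we have an analytic function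 $v$, and $|v|^{1/2}$ is subharmonic, so a bound on the average of $|v|^{1/2}$ is a pointwise bound on $|v|$.

The far field is the serious obstacle. On $2q$ we have $|f_aG_F[1]|\le C\varepsilon\ell\,\Gamma_q$, with $\Gamma_q$ the supremum of $|G_F[1]|$ near $q$, so it contributes $C\varepsilon\ell^2\Gamma_q$. Summed over a mesh of squares this is $C\varepsilon\sum\ell^2\Gamma_q$. Here $\Gamma_q$ is of the nature of a singular integral truncated at scale $\ell$, and to conclude we would want its maximal function to have integral at most $C\|\sigma\|$. The available inequality (1) is only of weak type, and the strong one is false: $B^*\delta_0(z)=|z|^{-2}$ is not integrable near $0$. This is the exact point at which direct summation stops.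

The way past it is to use the weak-type inequality at a single height. Fix $\theta$ of order at least $\sigma(100Q)/\ell(Q)^2$ on a square $Q$, and let $O$ be the set where the maximal function exceeds $\theta$. Subdivide $Q$, stopping as soon as a square is well inside $O$. The stopped squares have total area at most $C|O|\le C\sigma(100Q)/\theta$, and just before stopping the far field was still at most $C\theta$; their total cost is $C\varepsilon\theta|O|\le C\varepsilon\sigma(100Q)$. On the squares that are never stopped the far field is at most $C\theta$ with $\theta$ *fixed* while the mesh goes to $0$. There every point of differentiability lets us replace $\varepsilon$ by a smaller $\varepsilon'$ at small scales, and the far-field cost tends to $0$.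

The hypothesis $|f_a(w)|\le\varepsilon|w-a|$ on a fixed neighbourhood will hold only for $a$ in a part $A$ of $X$. The following lemma is adapted to this: it assumes that off $A$ we already know that $\bar\partial h$ is a measure.

**Main Lemma.** Let $D$ be an open disc of radius $\le1/4$ meeting $X$, let $A\subset X\cap D$ be relatively closed in $D$, and let $\varepsilon,\rho_0>0$ be such that for all $a\in A$, $w\in X$ with $|w-a|<\rho_0$:
$$|f_a(w)|\le\varepsilon|w-a|,\qquad|f'(w)-f'(a)|\le\varepsilon.\tag{8}$$
Let $\kappa\ge0$ be a finite measure on $D$ with $\kappa(A)=0$. Assume that on $D\setminus A$, $h\in L^1_{loc}$ and the distribution $\bar\partial h$ is a measure with $|\bar\partial h|\le\kappa$. Then $h\in L^1_{loc}(D)$, and $\tau:=\bar\partial h$ is a complex measure on $D$ with $|\tau|\le C(\varepsilon\sigma+\kappa)$, where $C$ is absolute.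

The essential feature is that $C$ is absolute and that $\kappa$ does not charge $A$: on $A$ the conclusion reads $|\tau|\le C\varepsilon\sigma$. Sections 7–9 prove the lemma. Since $X$ has diameter $<1/2$ and $D$ meets $X$, we have $|z-w|<1$ for $z\in D$, $w\in X\cup D$.

## 7. The pointwise estimate on one square

Let $q$ be a dyadic square with $20q\subset D$, $50\ell(q)<\rho_0$ and $A\cap3q\ne\emptyset$. Write $\ell=\ell(q)$; then $\ell\le1$. Choose any $a_q\in A\cap3q$ and let $0<\varepsilon_q\le\varepsilon$ be such that
$$|f_{a_q}(w)|\le\varepsilon_q|w-a_q|,\quad|f'(w)-f'(a_q)|\le\varepsilon_q\qquad\text{for }w\in X,\ |w-a_q|\le14\ell .$$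
By (8), $\varepsilon_q=\varepsilon$ is always allowed; the freedom to take it smaller is used only in Step 15. Put $S=X\cap20q$, $F=X\setminus20q$,
$$\Gamma_q=\sup_{10q}|G_F[1]|<\infty,\qquad k_q=f_{a_q}g-G_S[f_{a_q}]=h+G_F[f_{a_q}]\ \text{ a.e.},\tag{9}$$
the second equality by (7). The functions $G_F[\cdot]$ are analytic in the interior of $20q$.

**Claim 1.** For a.e. $z\in2q$,
$$|k_q(z)|\le C\int_{20q}\frac{d(\varepsilon\sigma+\kappa)(w)}{|z-w|}+C\big(\varepsilon\,\mathrm{dist}(z,A)+\varepsilon_q\ell\big)\Gamma_q.\tag{10}$$

**Step 7. Changing the base point.** This step lets us replace $a_q$ by a base point adapted to $z$. For $a\in A$ we have $f_{a_q}=f_a+p$ on $X$ with the affine function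
$$p(w)=f_{a_q}(a)+(f'(a)-f'(a_q))(w-a).$$
At every point of $\mathrm{int}\,20q\setminus\mathcal N$ and for every $a\in A$,
$$k_q=b_a+p\,G_F[1]+p'\mu(S),\qquad b_a:=f_ag-G_S[f_a].\tag{11}$$
Indeed $f_{a_q}g=f_ag+pg$ (on $X$ because $f_{a_q}=f_a+p$, on $E$ because $g=0$), so $k_q=b_a+pg-G_S[p]$. Now $g=G_S[1]+G_F[1]$ and $pG_S[1]-G_S[p]=p'\mu(S)$ by (6).

**Step 8. Points of $A$.** Here we prove (10) for $z\in(A\cap2q)\setminus\mathcal N$ by taking $a=z$. All $w\in S$ satisfy $|w-z|\le11\sqrt2\,\ell<\rho_0$, so (8) applies to them. Since $f_z(z)=0$, the product $f_zg$ vanishes at $z$, and since $|f_z(w)|\le\varepsilon|w-z|$ and $\sigma(\{z\})=0$, the principal value in $G_S[f_z](z)$ converges absolutely. Hence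
$$|b_z(z)|=|G_S[f_z](z)|\le\varepsilon\sigma(S)+2\varepsilon\int_S\frac{d\sigma(w)}{|z-w|}\le3\varepsilon\int_S\frac{d\sigma(w)}{|z-w|},$$
the last inequality because $|z-w|<1$. Moreover $|z-a_q|_\infty\le\ell+\frac32\ell$, so $|z-a_q|\le2.5\sqrt2\,\ell\le4\ell$ and $|p(z)|=|f_{a_q}(z)|\le4\varepsilon_q\ell$. Finally $|p'\mu(S)|\le\varepsilon\sigma(S)\le\varepsilon\int_S\frac{d\sigma(w)}{|z-w|}$. Inserting this in (11) gives (10).

**Step 9. Points off $A$: a Whitney square and its geometry.** Let $z\in2q\setminus A$. We choose a square around $z$ whose size is comparable to the distance to $A$. Let $W\ni z$ be the maximal dyadic square with $5W\cap A=\emptyset$, and $\ell_W=\ell(W)$. It exists and $\ell_W\le\ell$: small dyadic squares containing $z$ qualify because $A$ is relatively closed in $D$; the sets $5W$ increase with $W$; and the dyadic square of side $2\ell$ containing $z$ does not qualify, because its centre is within $\ell$ of $z$ in $|\cdot|_\infty$, $|z-a_q|_\infty\le2.5\ell$, and its $5$-fold dilate has half-side $5\ell\geq 3.5\ell$. Only countably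 many $W$ occur as $z$ varies. For each fix $a=a_W\in A\cap5\widehat W$, where $\widehat W$ is the dyadic parent; this set is non-empty by maximality. We use the following facts.

* In $|\cdot|_\infty$, points of $3W$ are within $\ell+\frac12\ell_W+\frac32\ell_W\le3\ell$ of $x_q$ and points of $5W$ within $\ell+\frac12\ell_W+\frac52\ell_W\le4\ell$. So $3W\subset10q$ and $5W\subset20q$.
* For $z'\in W$, $\mathrm{dist}(z',A)\ge\ell_W$, since $5W\cap A=\emptyset$.
* $|a-x_W|_\infty\le5\ell_W+\frac12\ell_W$. So $|z'-a|\le7\sqrt2\,\ell_W\le10\ell_W$ for $z'\in3W$, and $|w-a|\le8\sqrt2\,\ell_W\le12\ell_W$ for $w\in5W$.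
* $|a-x_q|_\infty\le5.5\ell+0.5\ell+\ell=7\ell$. So all distances from $a$ to points of $20q$ are at most $17\sqrt2\,\ell<50\ell<\rho_0$, and $|a-a_q|\le8.5\sqrt2\,\ell\le14\ell$.

By the last fact (8) applies to $a$ and all $w\in S$, and
$$|p(z)|\le|f_{a_q}(a)|+|f'(a)-f'(a_q)||z-a|\le14\varepsilon_q\ell+10\varepsilon_q\ell_W\le C\varepsilon_q\ell,\qquad|p'|\le\varepsilon .$$
So the last two terms of (11) are bounded by the right side of (10), exactly as in Step 8, and it remains to bound $b_a$ a.e. on $W\cap2q$.

**Step 10. Three parts of $b_a$ on $3W$.** This step bounds $b_a$ on $3W$ on average. Let $S_1=X\cap5W$, $S_2=S\setminus5W$. With $f_a:=0$ on $E$, a.e. on $3W$,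
$$b_a=\{f_aG_{S_1}[1]-G_{S_1}[f_a]\}+\{f_aG_{S_2}[1]-G_{S_2}[f_a]\}+f_aG_F[1].\tag{12}$$

*Third term.* Since $|f_a(z')|\le10\varepsilon\ell_W$ on $3W$ and $3W\subset10q$, it is at most $10\varepsilon\ell_W\Gamma_q$ in modulus.

*Second term.* For $z'\in3W$ and $w\in S_2$ we have $|z'-w|\ge\ell_W$. Hence $|f_a(z')|\le10\varepsilon|z'-w|$ and $|f_a(w)|\le\varepsilon|w-a|\le\varepsilon(|w-z'|+10\ell_W)\le11\varepsilon|w-z'|$. The second term equals
$$\int_{S_2}\frac{f_a(z')-f_a(w)}{z'-w}\,d\mu+\int_{S_2}\Big[\frac{f_a(z')-f_a(w)}{(z'-w)^2}-\frac{f_a'(w)}{z'-w}\Big]d\nu,$$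
so, as $|z'-w|<1$, it is at most $C\varepsilon\int_{S_2}\frac{d\sigma(w)}{|z'-w|}$. For $z\in W$ we have $|z-z'|\le2\sqrt2\,\ell_W\le2\sqrt2\,|z'-w|$, hence $|z-w|\le4|z'-w|$. So the second term is at most $C\varepsilon\int_{S_2}\frac{d\sigma(w)}{|z-w|}$ on all of $3W$, for *every* $z\in W$.

*First term.* It is the sum of five pieces,
$$f_a(z')\!\int_{S_1}\!\frac{d\mu}{z'-w},\quad f_a(z')\,\mathrm{p.v.}\!\int_{S_1}\!\frac{d\nu}{(z'-w)^2},\quad-\!\int_{S_1}\!\frac{f_a\,d\mu}{z'-w},\quad-\!\int_{S_1}\!\frac{f_a'\,d\nu}{z'-w},\quad-\mathrm{p.v.}\!\int_{S_1}\!\frac{f_a\,d\nu}{(z'-w)^2}.$$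
We measure them by
$$M(u)=\Big(\frac1{|3W|}\int_{3W}|u|^{1/2}dA\Big)^2,\qquad M(u_1+\dots+u_j)\le j\sum_iM(u_i).$$
For a measure $\beta$ on $5W$: if $u=\int\frac{d\beta(w)}{z'-w}$, then by Jensen, Fubini and (3), $M(u)\le\frac1{|3W|}\int_{3W}|u|\,dA\le C\|\beta\|/\ell_W$; if $u=B\beta$, then $M(u)\le C\|\beta\|/\ell_W^2$ by (2). On $X\cap5W$ we have $|f_a|\le12\varepsilon\ell_W$ and $|f_a'|\le\varepsilon$. So $M$ of the five pieces is at most $C\varepsilon\sigma(5W)$ times
$$1,\quad\ell_W^{-1},\quad1,\quad\ell_W^{-1},\quad\ell_W^{-1}$$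
respectively. As $\ell_W\le1$, $M$ of the first term is at most $C\varepsilon\sigma(5W)/\ell_W$.

**Step 11. From the average to a pointwise bound.** Here the assumption on $\bar\partial h$ off $A$ is used. On $\mathrm{int}\,3W\subset D\setminus A$, (9) and (11) give
$$b_a-h=G_F[f_{a_q}]-p\,G_F[1]-p'\mu(S)\quad\text{a.e.},$$
which is analytic. Put $u(z')=\frac1\pi\int_{\mathrm{int}\,3W}\frac{d(\bar\partial h)(w)}{z'-w}$, so $\bar\partial u=\bar\partial h=\bar\partial b_a$ on $\mathrm{int}\,3W$. By Weyl's lemma $v=b_a-u$ is a.e. equal to an analytic function there. Moreover $|u(z')|\le\int_{3W}\frac{d\kappa(w)}{|z'-w|}$ and $M(u)\le\frac1{|3W|}\int_{3W}|u|\,dA\le C\kappa(3W)/\ell_W$. Since $|v|^{1/2}$ is subharmonic (for the analytic representative) and $B(z,\ell_W)\subset3W$ for $z\in W$, the mean value inequality gives for a.e. $z\in W$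
$$|v(z)|\le C\,M(v)\le C\Big[\frac{\varepsilon\sigma(5W)+\kappa(3W)}{\ell_W}+\varepsilon\int_{S_2}\frac{d\sigma(w)}{|z-w|}+\varepsilon\ell_W\Gamma_q\Big].$$
For $z\in W$ and $w\in5W$ we have $|z-w|\le3\sqrt2\,\ell_W$, so $\sigma(5W)/\ell_W\le C\int_{5W}\frac{d\sigma(w)}{|z-w|}$, and similarly for $\kappa(3W)/\ell_W$. Also $\ell_W\le\mathrm{dist}(z,A)$. Adding $|u(z)|\le\int_{3W}\frac{d\kappa(w)}{|z-w|}$ bounds $|b_a(z)|$ by the right side of (10), for a.e. $z\in W\cap2q$. As there are countably many $W$, Claim 1 is proved. $\square$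

**Step 12. Integrability of $h$, and the test-function bound.** By (3), $\int_{2q}\int_{20q}\frac{d(\varepsilon\sigma+\kappa)(w)}{|z-w|}dA(z)\le C\ell(\varepsilon\sigma+\kappa)(20q)$. So (10) gives $k_q\in L^1(2q)$, and hence $h=k_q-G_F[f_{a_q}]\in L^1(2q)$. Every point of $A$ is interior to $2q$ for some such $q$ (take a small dyadic $q$ containing it), so $h\in L^1_{loc}(D)$. If $\varphi\in C_c^\infty$ is supported in $2q$ with $|\nabla\varphi|\le L/\ell$, $L$ absolute, then $\int h\,\bar\partial\varphi\,dA=\int k_q\,\bar\partial\varphi\,dA$, because $G_F[f_{a_q}]$ is analytic near $2q$. Hence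
$$\Big|\int h\,\bar\partial\varphi\,dA\Big|\le C(\varepsilon\sigma+\kappa)(20q)+C\Gamma_q\Big[\frac\varepsilon\ell\int_{2q}\mathrm{dist}(z,A)\,dA+\varepsilon_q\ell^2\Big].\tag{13}$$
If instead $3q\cap A=\emptyset$, $2q\subset D$ and $|\varphi|\le1$, then the support of $\varphi$ is a compact subset of $D\setminus A$, so
$$\Big|\int h\,\bar\partial\varphi\,dA\Big|\le\kappa(2q).\tag{14}$$

## 8. Stopping where the far field exceeds one fixed height

**Claim 2.** Let $Q$ be dyadic with $100Q\subset D$, $50\ell(Q)<\rho_0$. Let $\varphi\in C_c^\infty$ be supported in $2Q$, with $|\varphi|\le1$ and $|\nabla\varphi|\le1/\ell(Q)$. Then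
$$\Big|\int h\,\bar\partial\varphi\,dA\Big|\le C(\varepsilon\sigma+\kappa)(100Q).\tag{15}$$

**Step 13. The height $\theta$, the bad set $O$, and the far field near good points.** Let $N_0=X\cap100Q$, $F_0=X\setminus100Q$, $\Lambda=\sup_{20Q}|G_{F_0}[1]|<\infty$,
$$G^\sharp(z)=\sup_{r>0}\Big|\int_{N_0\setminus\overline B(z,r)}\frac{d\mu}{z-w}+\frac{d\nu}{(z-w)^2}\Big|+\sup_{r>0}\frac{\sigma(N_0\cap B(z,r))}{r^2},$$
$$\theta=1+\Lambda+K\frac{\sigma(100Q)}{\ell(Q)^2}\quad(K\ge1),\qquad O=\{G^\sharp>\theta\}.$$
By one-sided continuity in $r$ both suprema may be taken over rational $r$, so $G^\sharp$ is a Borel function. Since $\ell(Q)\le1$, $\theta\ge\sigma(100Q)$. Now $G^\sharp$ is at most the sum of $\int_{N_0}\frac{d\sigma(w)}{|z-w|}$, $B^*(\nu|_{N_0})$ and the second supremum. By (4), (1) and (5) at height $\theta/3$,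
$$|O|\le C\Big[\Big(\frac{\sigma(100Q)}\theta\Big)^2+\frac{\sigma(100Q)}\theta\Big]\le C_w\frac{\sigma(100Q)}\theta\tag{16}$$
with $C_w$ absolute and independent of $K$. Take $K=C_w+1$; then $|O|<\ell(Q)^2$. (If $\sigma(100Q)=0$, then $|O|=0$; otherwise use $\theta>K\sigma(100Q)/\ell(Q)^2$.)

*Assertion.* If $q$ is dyadic with $\ell(q)\le\ell(Q)/2$, $2q\cap2Q\ne\emptyset$, and there is $z_0\notin O$ with $|z_0-x_q|_\infty\le43\ell(q)$, then
$$\Gamma_q:=\sup_{10q}|G_{X\setminus20q}[1]|\le C\theta.\tag{17}$$
First, $|x_q-x_Q|_\infty\le\ell(q)+\ell(Q)\le1.5\ell(Q)$. So $2q\subset10q\subset10Q$ and $20q\subset100Q$, and $|z_0-x_Q|_\infty\le23\ell(Q)$, so $z_0\in100Q\subset D$. For $z\in10q$ we have $G_{X\setminus20q}[1](z)=G_{F_0}[1](z)+G_{N_0\setminus20q}[1](z)$, and the first term is at most $\Lambda\le\theta$ in modulus. Let $r=150\ell(q)$. Points of $20q$ are within $53\sqrt2\,\ell(q)<r$ of $z_0$, so $20q\subset B(z_0,r)$. Also $|z-z_0|\le48\sqrt2\,\ell(q)<75\ell(q)$, so $|w-z|\ge\frac12|w-z_0|$ whenever $|w-z_0|\ge r$.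

On the part of $N_0\setminus20q$ in $\overline B(z_0,r)$ we have $5\ell(q)\le|z-w|<1$, so both kernels are at most $|z-w|^{-2}\leq(5\ell(q))^{-2}$ in modulus. The contribution is at most $\sigma(N_0\cap B(z_0,2r))/(25\ell(q)^2)\le C\,G^\sharp(z_0)\le C\theta$.

On $N_0\setminus\overline B(z_0,r)$ replace $z$ by $z_0$ in the kernels. Since $|w-z_0|<1$,
$$\Big|\frac1{z-w}-\frac1{z_0-w}\Big|\le\frac{C\ell(q)}{|w-z_0|^2}\le\frac{C\ell(q)}{|w-z_0|^3},\qquad\Big|\frac1{(z-w)^2}-\frac1{(z_0-w)^2}\Big|\le\frac{C\ell(q)}{|w-z_0|^3}.$$
Summing over the annuli $2^jr\le|w-z_0|<2^{j+1}r$, the total error is at most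
$$C\sum_{j\ge0}\frac{\ell(q)\,\sigma(N_0\cap B(z_0,2^{j+1}r))}{(2^jr)^3}\le C\theta\sum_{j\ge0}\frac{\ell(q)\,(2^{j+1}r)^2}{(2^jr)^3}\le C\theta .$$
After the replacement the integral is a truncated integral at $z_0$, at most $G^\sharp(z_0)\le\theta$ in modulus. This proves (17).

**Step 14. The decomposition, and the stopped squares.** We cut $\varphi$ into pieces living on squares of various sizes and bound the pieces on squares inside $O$. Let $\mathcal D_k$ be the dyadic squares of side $2^{-k}\ell(Q)$. For $q\in\mathcal D_k$ let $\chi_q\in C_c^\infty$ be supported in $2q$, with $0\le\chi_q\le1$, $|\nabla\chi_q|\le C2^k/\ell(Q)$, $\sum_{q\in\mathcal D_k}\chi_q=1$. (Take translates and dilates $\psi_q\ge0$ of one bump function equal to $1$ on the square and supported in the double square, and divide by $\sum\psi_q\ge1$.) Each point lies in a bounded number of the sets $2q$, $q\in\mathcal D_k$, and likewise for $20q$ and $100q$. Let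
$$U_k=\{q\in\mathcal D_k:40q\not\subset O\}.$$
Then $U_0=\mathcal D_0$, since $|O|<\ell(Q)^2$. Put $\eta_0=\varphi$ and $\eta_k=\eta_{k-1}\sum_{q\in U_k}\chi_q$. Since $\eta_{k-1}=\eta_k+\sum_{q\in\mathcal D_k\setminus U_k}\eta_{k-1}\chi_q$, for every $m\ge1$
$$\varphi=\sum_{k=1}^m\ \sum_{q\in\mathcal D_k\setminus U_k}\eta_{k-1}\chi_q\ +\sum_{q\in U_m}\eta_{m-1}\chi_q,\tag{18}$$
a finite sum. Clearly $|\eta_k|\le1$. By bounded overlap $|\nabla\eta_k|\le|\nabla\eta_{k-1}|+C2^k/\ell(Q)$, and summing the geometric series, $|\nabla\eta_k|\le C2^k/\ell(Q)$. So for $q\in\mathcal D_k$ the function $\eta_{k-1}\chi_q$ is supported in $2q\cap2Q$, bounded by $1$, with gradient at most $C/\ell(q)$. Hence (13) and (14) apply to it (note $20q\subset100Q\subset D$ and $50\ell(q)<\rho_0$).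

Now let $k\ge1$, $q\in\mathcal D_k\setminus U_k$, and suppose $\eta_{k-1}(y)\chi_q(y)\ne0$ for some $y$. Then $40q\subset O$. There is $q''\in U_{k-1}$ with $y\in2q''$: for $k=1$ because $U_0=\mathcal D_0$, for $k\ge2$ because $\eta_{k-1}(y)\ne0$ forces $\sum_{q''\in U_{k-1}}\chi_{q''}(y)\ne0$. Choose $z_0\in40q''\setminus O$. As $\ell(q'')=2\ell(q)$,
$$|z_0-x_q|_\infty\le|z_0-x_{q''}|_\infty+|x_{q''}-y|_\infty+|y-x_q|_\infty\le40\ell(q)+2\ell(q)+\ell(q)=43\ell(q).$$
By (17), $\Gamma_q\le C\theta$. Moreover, for every $y'\in20q$,
$$10\ell(q)\le\mathrm{dist}_\infty(y',\mathbb C\setminus O)\le53\ell(q),$$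
the lower bound because $40q\subset O$, the upper bound because of $z_0$; here $\mathrm{dist}_\infty$ is the distance in $|\cdot|_\infty$. So a given $y'$ determines $\ell(q)$ up to boundedly many values and lies in $20q$ for only boundedly many stopped squares, over all $k$ together. Thus the sets $20q\subset O\cap100Q$ have bounded overlap, and $\sum\ell(q)^2\le C|O|$.

If $3q\cap A\ne\emptyset$, then $\mathrm{dist}(\cdot,A)\le4\ell(q)$ on $2q$, and (13) with $\varepsilon_q=\varepsilon$ bounds the contribution of $q$ by $C(\varepsilon\sigma+\kappa)(20q)+C\varepsilon\theta\ell(q)^2$. If $3q\cap A=\emptyset$, (14) bounds it by $\kappa(2q)$. Summing and using (16), the stopped squares contribute at most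
$$C(\varepsilon\sigma+\kappa)(100Q)+C\varepsilon\theta|O|\le C(\varepsilon\sigma+\kappa)(100Q),$$
uniformly in $m$.

**Step 15. The squares never stopped.** We show that the last sum in (18) contributes at most $C(\varepsilon\sigma+\kappa)(100Q)$ plus a quantity that can be made to tend to $0$ as $m\to\infty$. Let $\ell_m=2^{-m}\ell(Q)$. If $q\in U_m$ and $\eta_{m-1}\chi_q\not\equiv0$, then (17) applies with some $z_0\in40q\setminus O$. By (13), (14) and bounded overlap the contribution is at most
$$C(\varepsilon\sigma+\kappa)(100Q)+C\theta\sum\Big[\frac\varepsilon{\ell_m}\int_{2q}\mathrm{dist}(z,A)\,dA+\varepsilon_q\ell_m^2\Big],$$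
the sum over $q\in U_m$ with $2q\cap2Q\ne\emptyset$, $3q\cap A\ne\emptyset$, for any admissible choice of the $a_q,\varepsilon_q$. Here $Q$ and $\theta$ are fixed.

For the first part, $\mathrm{dist}(\cdot,A)\le4\ell_m$ on $2q\subset10Q$, so
$$\sum\frac1{\ell_m}\int_{2q}\mathrm{dist}(z,A)\,dA\le C\,\big|\{z\in10Q:0<\mathrm{dist}(z,A)\le4\ell_m\}\big|\to0,$$
since these sets decrease to $\emptyset$.

For the second part let $\varepsilon'>0$ and
$$A'_n=\{a\in A:|f_a(w)|\le\varepsilon'|w-a|\ \text{ for all }w\in X,\ |w-a|<1/n\}.$$
These sets are relatively closed in $D$: if $a_j\in A_n'$, $a_j\to a\in D$, then $a\in A$, and for $|w-a|<1/n$ we have $|w-a_j|<1/n$ eventually and $f_{a_j}(w)\to f_a(w)$, by continuity of $f,f'$. They increase to $A$, because $f$ has derivative $f'(a)$ at each non-isolated $a$, while for isolated $a$ the condition concerns only $w=a$ when $n$ is large. Fix $n$. Take $m$ so large that $14\ell_m<1/n$ and $|f'(w)-f'(a)|\le\varepsilon'$ for $w,a\in X$, $|w-a|\le14\ell_m$. If $3q\cap A'_n\ne\emptyset$, choose $a_q\in A'_n\cap3q$; then $\varepsilon_q=\min(\varepsilon,\varepsilon')$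 is allowed. For the remaining squares take $\varepsilon_q=\varepsilon$; they satisfy $q\cap A'_n=\emptyset$ and $q\subset\{z\in10Q:\mathrm{dist}(z,A)\le4\ell_m\}$. The squares $q$ are disjoint, so
$$\sum\varepsilon_q\ell_m^2\le\varepsilon'|10Q|+\varepsilon\,\big|\{z\in10Q:\mathrm{dist}(z,A)\le4\ell_m\}\setminus A_n'\big|.$$
As $10Q$ is a compact subset of $D$ and $A$ is relatively closed in $D$, the points of $10Q$ at distance $0$ from $A$ are those of $A$. Hence
$$\limsup_{m\to\infty}\sum\varepsilon_q\ell_m^2\le\varepsilon'|10Q|+\varepsilon\,|(A\cap10Q)\setminus A'_n|.$$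
The left side of (15) does not depend on $m$ or on the choices. Let $m\to\infty$, then $n\to\infty$, then $\varepsilon'\to0$. Together with Step 14 this proves (15). $\square$

## 9. From test functions to the measure $\bar\partial h$

**Step 16. End of the proof of the Main Lemma.** We pass from (15) on single squares to a bound for $\bar\partial h$ as a measure. Let $\psi\in C_c^\infty(D)$ and let $\ell=2^{-k}$ be small. Write $\psi=\sum_q\psi\chi_q$ with a partition of unity as in Step 14 over the dyadic squares of side $\ell$. For $\ell$ small every $q$ with $\psi\chi_q\not\equiv0$ satisfies $100q\subset D$ and $50\ell<\rho_0$. Each $\psi\chi_q$ is bounded by $\|\psi\|_\infty$, with gradient at most $\|\nabla\psi\|_\infty+C\|\psi\|_\infty/\ell$, so it is $C(\|\psi\|_\infty+\ell\|\nabla\psi\|_\infty)$ times a function admissible in (15). The squares $100q$ have bounded overlap, so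
$$\Big|\int h\,\bar\partial\psi\,dA\Big|\le C(\|\psi\|_\infty+\ell\|\nabla\psi\|_\infty)(\varepsilon\sigma+\kappa)(V_\ell),$$
where $V_\ell$ is the closed $C\ell$-neighbourhood of $\mathrm{supp}\,\psi$. These sets decrease to $\mathrm{supp}\,\psi$. Letting $\ell\to0$,
$$|\langle\bar\partial h,\psi\rangle|\le C\|\psi\|_\infty(\varepsilon\sigma+\kappa)(\mathrm{supp}\,\psi).$$
By the Riesz theorem $\tau=\bar\partial h$ is a complex measure on $D$. Taking the supremum over $\psi$ supported in an open $U\subset D$ with $|\psi|\le1$ gives $|\tau|(U)\le C(\varepsilon\sigma+\kappa)(U)$, and by outer regularity the same holds for Borel sets $U\subset D$. Since $h\in L^1_{loc}(D)$ by Step 12, the Main Lemma is proved. $\blacksquare$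

## 10. Two passes over the exceptional set: proof of Theorem A

Suppose $Z\ne\emptyset$. At each point of $Z$ the affine approximation is as good as we like at small scales, but the scale depends on the point. Baire's theorem makes some constant uniform on a piece of $Z$, though only a large one. So we apply the Main Lemma twice: first with a large constant, only to learn that $\bar\partial h$ is a measure; then with arbitrarily small constants.

**Step 17. First pass: $\bar\partial h$ is a finite measure on some disc.** For $m\ge1$ let $Z_m=\{a\in Z:|f_a(w)|\le m|w-a|\text{ for all }w\in X\}$, which is closed. For each $a\in Z$ the quotient $f_a(w)/(w-a)$ is bounded on $X\setminus\{a\}$: if $a$ is not isolated it tends to $0$ as $w\to a$, if $a$ is isolated then $|w-a|$ is bounded below, and $f_a$ is bounded. So $Z=\bigcup_mZ_m$. By Baire's theorem in the compact set $Z$ there are $m$ and an open disc $D$ of radius $\le1/4$ with $\emptyset\ne Z\cap D\subset Z_m$. Apply the Main Lemma with $A=Z\cap D$, with $\varepsilon_1=\max(m,2|f'|_X)$ in place of $\varepsilon$,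 $\rho_0=100$ and $\kappa=0$; the hypothesis off $A$ holds because $D\setminus Z\subset\Omega$, where $h$ is a.e. analytic. Thus $h\in L^1_{loc}(D)$, and $\tau=\bar\partial h$ is a finite complex measure on $D$ with $|\tau|\le C\varepsilon_1\sigma$ and $|\tau|(D\setminus Z)=0$.

**Step 18. Second pass: $\tau=0$.** Let $\varepsilon>0$ and
$$A_n=\{a\in Z\cap D:|f_a(w)|\le\varepsilon|w-a|\ \text{ for all }w\in X,\ |w-a|<1/n\}.$$
As in Step 15, these sets are relatively closed in $D$ and increase to $Z\cap D$. Apply the Main Lemma with $A=A_n$, this $\varepsilon$, a $\rho_0\le1/n$ so small that $|f'(w)-f'(a)|\le\varepsilon$ whenever $w,a\in X$, $|w-a|<\rho_0$, and $\kappa$ the restriction of $|\tau|$ to $D\setminus A_n$. By Step 17 this $\kappa$ is a finite measure, $h\in L^1_{loc}(D)$, and on $D\setminus A_n$ we have $|\bar\partial h|=|\tau|\le\kappa$. We get $|\tau|\le C(\varepsilon\sigma+\kappa)$ on $D$. Since $\kappa(A_n)=0$,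
$$|\tau|(A_n)\le C\varepsilon\,\sigma(A_n)\le C\varepsilon\|\sigma\|.$$
Let $n\to\infty$: $|\tau|(Z\cap D)\le C\varepsilon\|\sigma\|$. As $C$ is absolute, $\varepsilon\to0$ gives $|\tau|(Z\cap D)=0$, and so $\tau=0$.

**Step 19. Conclusion.** We have $\bar\partial h=0$ on $D$. By Weyl's lemma $h$ is a.e. equal to an analytic function on $D$, so $D\subset\Omega$. This contradicts $Z\cap D\ne\emptyset$. Therefore $Z=\emptyset$, and by Step 6 $T(f,f')=0$. This proves the first statement of Theorem A; the second follows because for perfect $X$ the set $J(X)$ consists of the pairs $(f,f')$ with $f\in D^{(1)}(X)$, and a semi-rectifiable set is perfect. $\blacksquare$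

## 11. Prescribed poles: proof of Theorem B

**Step 20. Sufficiency: moving the poles.** Suppose $\Lambda$ meets every component of $\widehat{\mathbb C}\setminus X$. Equip $C(X)^2$ with the product $(u,u')(v,v')=(uv,u'v+uv')$ and the norm $|u|_X+|u'|_X$; it is a Banach algebra, since $|uv|_X+|u'v+uv'|_X\le(|u|_X+|u'|_X)(|v|_X+|v'|_X)$. Identify a rational $r$ with $(r,r')$, and let $\mathcal A$ be the closure of the algebra of rational $r$ with all poles in $\Lambda$. Put $e_b=1/(z-b)$, and let $U$ be a component of $\widehat{\mathbb C}\setminus X$. We show that $e_b\in\mathcal A$ for all $b\in U\cap\mathbb C$.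

If $e_{b_0}\in\mathcal A$ and $|b-b_0|\,\|e_{b_0}\|<1$, then
$$e_b=\sum_{n\ge0}(b-b_0)^ne_{b_0}^{n+1}\in\mathcal A .$$
Since $\|e_b\|$ is locally bounded on $U\cap\mathbb C$, the set $\{b\in U\cap\mathbb C:e_b\in\mathcal A\}$ is relatively open and closed in the connected set $U\cap\mathbb C$. It is non-empty if $\Lambda$ meets $U\cap\mathbb C$. If $\infty\in\Lambda\cap U$ it is also non-empty, since $e_b=-\sum_{n\ge0}z^nb^{-n-1}\in\mathcal A$ for $|b|>\|z\|$. So it is all of $U\cap\mathbb C$.

For the component $U\ni\infty$ we have, as $b\to\infty$,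
$$-b-b^2e_b=\frac{-bz}{z-b}=z\Big(1-\frac zb\Big)^{-1}\to z\quad\text{in norm},$$
so $z\in\mathcal A$. By partial fractions $\mathcal A$ contains all rational functions without poles on $X$, and Theorem A applies.

**Step 21. Necessity: the maximum principle.** Suppose $\Lambda\cap U=\emptyset$ for a component $U$ of $\widehat{\mathbb C}\setminus X$. We exhibit a function in $D^{(1)}(X)$ that cannot be approximated. Note that $\partial U\subset X$.

* If $\infty\notin U$, then $U$ is bounded. Pick $z_0\in U$ and suppose $r_n\to1/(z-z_0)$ in $D^{(1)}(X)$ with the poles of $r_n$ in $\Lambda$. Then $(z-z_0)r_n-1$ is analytic near $\overline U$ and tends to $0$ uniformly on $\partial U$, but equals $-1$ at $z_0$. This contradicts the maximum principle.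
* If $\infty\in U$ and $\Lambda=\emptyset$, only constants are available. The function $z$ has derivative $1$, so its distance from the constants in $D^{(1)}(X)$ is at least $1$.
* If $\infty\in U$ and $\Lambda\ne\emptyset$, pick $c\in\Lambda$; it lies in another, bounded, component, so $c\notin\overline U$. If $r_n\to z$ uniformly on $X$ with the poles of $r_n$ in $\Lambda$, then $r_n$ is finite at $\infty$, and $(r_n-z)/(z-c)$ is analytic near $\overline U$ (including $\infty$) and tends to $0$ uniformly on $\partial U$, but has value $-1$ at $\infty$. This again contradicts the maximum principle.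

The last statement of Theorem B is the case $\Lambda=\{\infty\}$: the point $\infty$ meets every component of $\widehat{\mathbb C}\setminus X$ exactly when $\mathbb C\setminus X$ is connected. $\blacksquare$
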